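# The Noetherian type of $\omega^*$: its cofinality and its possible values

## The theorem on $\mathrm{Nt}(\omega^*)$ and $\mathfrak c$

Throughout, $\omega^*=\beta\omega\setminus\omega$ is the space of nonprincipal ultrafilters on $\omega$, $\mathfrak c=2^{\aleph_0}$, $\mathrm{Nt}$ is the Noetherian type and $\mathfrak h$ is the least size of a family of dense open subsets of $[\omega]^\omega$ with empty intersection. The last two notions are recalled with care below.

**Main Theorem.**

(A) (ZFC) $\mathrm{cf}\,\mathrm{Nt}(\omega^*)>\omega$.

(B) Assume GCH. Let $\omega_1\le\lambda\le\kappa$ be cardinals with $\mathrm{cf}\,\lambda>\omega$ and $\mathrm{cf}\,\kappa>\omega$. Then some ccc forcing forces $\mathrm{Nt}(\omega^*)=\lambda$ and $\mathfrak c=\kappa$.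

(C) (ZFC) $\mathrm{cf}\,\mathrm{Nt}(\omega^*)\ge\mathfrak h$. It is consistent that equality holds with $\mathrm{Nt}(\omega^*)$ singular and $<\mathfrak c$.

(D) Let $V\models$ GCH and let $\lambda,\kappa$ be infinite cardinals. Some ccc forcing extension of $V$ satisfies $\mathrm{Nt}(\omega^*)=\lambda$ and $\mathfrak c=\kappa$ if and only if $\mathrm{cf}\,\kappa>\omega$ and one of the following holds: (i) $\omega_1\le\lambda\le\kappa$ and $\mathrm{cf}\,\lambda>\omega$; (ii) $\lambda=\kappa^+$ and $\kappa\ge\omega_2$.

The theorem answers two questions from David Milovich, "Splitting families and the Noetherian type of $\beta\omega-\omega$", arXiv:0705.4297 (2007): is $\mathrm{cf}\,\mathrm{Nt}(\omega^*)<\mathrm{Nt}(\omega^*)<\mathfrak c$ consistent, and is $\mathrm{cf}\,\mathrm{Nt}(\omega^*)=\omega$ consistent? The first inequality says that $\mathrm{Nt}(\omega^*)$ is a singular cardinal below the continuum. Apply (B) with $\lambda=\aleph_{\omega_1}$ and $\kappa=\aleph_{\omega_1+1}$: in the resulting model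
$$\mathrm{cf}\,\mathrm{Nt}(\omega^*)=\omega_1<\mathrm{Nt}(\omega^*)=\aleph_{\omega_1}<\aleph_{\omega_1+1}=\mathfrak c .$$
Since GCH is consistent relative to ZFC, the answer to the first question is yes. More generally one may take any singular $\lambda$ of uncountable cofinality and $\kappa=\lambda^+$. By (A), the answer to the second question is no, and ZFC proves it.

## Noetherian type, and the clopen sets of $\omega^*$

**Definition.** Let $\kappa$ be a cardinal. A family $\mathcal B$ of sets is *$\kappa^{\mathrm{op}}$-like* if every $B\in\mathcal B$ is a subset of fewer than $\kappa$ members of $\mathcal B$. The *Noetherian type* $\mathrm{Nt}(X)$ of a space $X$ is the least cardinal $\kappa\ge\omega$ such that $X$ has a $\kappa^{\mathrm{op}}$-like base.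

If $\kappa\le\kappa'$, a $\kappa^{\mathrm{op}}$-like family is also $\kappa'^{\mathrm{op}}$-like. A base of infinite size $\tau$ is trivially $(\tau^+)^{\mathrm{op}}$-like. So the question is how far one can thin out a base so that nothing in it lies below many others.

For an example, take the Cantor space $2^\omega$ and the base of sets $[s]=\{z:s\subseteq z\}$, $s\in 2^{<\omega}$. The only members of this base that contain $[s]$ are the sets $[s{\restriction}k]$ with $k\le|s|$, finitely many. Hence $\mathrm{Nt}(2^\omega)=\omega$. The base of *all* clopen subsets of $2^\omega$ is not $\omega^{\mathrm{op}}$-like, because $[s]$ with $|s|\geq1$ lies in infinitely many clopen sets. The value of $\mathrm{Nt}$ depends on choosing the base well.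

**The topology of $\omega^*$.** For $x\subseteq\omega$ put $x^*=\{p\in\omega^*:x\in p\}$. Recall that $\omega^*$ is a compact Hausdorff space without isolated points, that the sets $x^*$ are exactly its clopen sets and form a base, and that $x^*\subseteq y^*$ iff $x\subseteq^*y$, that is, iff $x\setminus y$ is finite. In particular $x^*=\emptyset$ iff $x$ is finite. If $x$ is infinite, a bijection $x\to\omega$ induces a homeomorphism $x^*\cong\omega^*$. Finally, if $x_0\supseteq^*x_1\supseteq^*\cdots$ are infinite, they have an infinite *pseudo-intersection* $x$, meaning $x\subseteq^*x_n$ for all $n$: choose $k_0<k_1<\cdots$ with $k_n\in x_0\cap\dots\cap x_n$ and let $x=\{k_n:n<\omega\}$.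

Since there are only $\mathfrak c$ clopen sets,
$$\mathrm{Nt}(\omega^*)\le\mathfrak c^+.\tag{1}$$
Removing $\emptyset$ from a $\kappa^{\mathrm{op}}$-like base leaves a $\kappa^{\mathrm{op}}$-like base, so *from now on all bases omit $\emptyset$.* The following remark is used at every turn.

**Lemma 1.** Let $\mathcal A$ be a base of $\omega^*$, $x\subseteq\omega$ infinite, and $\theta$ a cardinal. If $x^*$ is contained in at least $\theta$ members of $\mathcal A$, then $\mathcal A$ is not $\theta^{\mathrm{op}}$-like.

*Proof.* Since $x^*$ is open and nonempty, it contains some $U\in\mathcal A$. Every member of $\mathcal A$ containing $x^*$ contains $U$. $\square$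

**Splitting.** A set $S\subseteq\omega$ *splits* an infinite $x$ if $x\cap S$ and $x\setminus S$ are both infinite. The even numbers split $\omega$ but do not split the set of multiples of $4$. Put $S^0=S$ and $S^1=\omega\setminus S$. Then $S$ does not split $x$ iff $x\cap S^\varepsilon$ is finite for some $\varepsilon<2$.

**Characters.** For $p\in\omega^*$ let $\chi(p)$ be the least size of a local base at $p$; it is infinite because $p$ is not isolated. We say that a family $\mathcal G\subseteq p$ *generates $p$ mod finite* if every $a\in p$ almost contains some $g\in\mathcal G$. This means that $\{g^*:g\in\mathcal G\}$ is a local base at $p$. Conversely, shrinking the members of a local base of infinite size $\tau$ to clopen neighborhoods gives at most $\tau$ generators. Let $\mathfrak u=\min_{p\in\omega^*}\chi(p)$. Note $\chi(p)\le\mathfrak c$.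

For example, no countable $\mathcal G\subseteq p$ generates $p$ mod finite. Passing to finite intersections of members of $\mathcal G$, let $a_0\supseteq a_1\supseteq\cdots$ be elements of $p$ such that each $g\in\mathcal G$ contains some $a_n$. Let $x$ be an infinite pseudo-intersection of the $a_n$ and split $x$ by a set $w$. One of $w,\omega\setminus w$ is in $p$; if it almost contained some $g\in\mathcal G$, it would almost contain $x$, which it does not. So $\mathfrak u\ge\omega_1$.

## $\mathrm{Nt}(\omega^*)\ge\omega_1$, and an upper bound from splitting sets

The computation for $2^\omega$ breaks down in $\omega^*$, because there decreasing sequences have something below them.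

**Lemma 2.** $\mathrm{Nt}(\omega^*)\ne\omega$.

*Proof.* Let $\mathcal A$ be any base and $B_0\in\mathcal A$. Given $B_n\in\mathcal A$, choose an infinite $z_n$ with $z_n^*\subseteq B_n$, divide $z_n$ into two infinite halves, let $x_n$ be one half, and choose $B_{n+1}\in\mathcal A$ with
$$B_{n+1}\subseteq x_n^*\subsetneq B_n .$$
The sets $B_n$ are distinct. Moreover $x_{n+1}^*\subseteq B_{n+1}\subseteq x_n^*$, so $x_{n+1}\subseteq^*x_n$. Let $x$ be an infinite pseudo-intersection of the $x_n$. Then $x^*\subseteq x_n^*\subseteq B_n$ for all $n$, so $x^*$ lies in infinitely many members of $\mathcal A$. By Lemma 1, $\mathcal A$ is not $\omega^{\mathrm{op}}$-like. $\square$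

For upper bounds one must exhibit a good base. The next lemma does it from a long sequence of sets such that each infinite set is missed by few of them.

**Lemma 3.** Let $\lambda$ be an infinite cardinal and $\langle S_\alpha:\alpha<\mathfrak c\rangle$ subsets of $\omega$ such that every infinite $x\subseteq\omega$ is split by all but fewer than $\lambda$ of the $S_\alpha$ (counting indices $\alpha$). Then $\mathrm{Nt}(\omega^*)\le\lambda$.

*Proof.* Enumerate $[\omega]^\omega=\{x_\alpha:\alpha<\mathfrak c\}$ and let $\mathcal A$ be the set of nonempty sets of the form $(x_\alpha\cap S_\alpha^\varepsilon)^*$ with $\alpha<\mathfrak c$, $\varepsilon<2$. The idea is that a basic set $x_\alpha^*$ is replaced by two halves, cut by a set reserved for the index $\alpha$.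

$\mathcal A$ is a base: if $p\in x_\alpha^*$, then $x_\alpha\cap S_\alpha^\varepsilon\in p$ for one $\varepsilon$, so $p\in(x_\alpha\cap S^\varepsilon_\alpha)^*\subseteq x_\alpha^*$.

$\mathcal A$ is $\lambda^{\mathrm{op}}$-like: every member of $\mathcal A$ is $y^*$ for some infinite $y$. If $y^*\subseteq(x_\alpha\cap S_\alpha^\varepsilon)^*$, then $y\subseteq^*S_\alpha^\varepsilon$, so $S_\alpha$ does not split $y$. This happens for fewer than $\lambda$ indices $\alpha$, each of which contributes at most two sets. As $\lambda$ is infinite, $y^*$ lies in fewer than $\lambda$ members of $\mathcal A$. $\square$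

**Under CH, $\mathrm{Nt}(\omega^*)=\omega_1$.** Countably many infinite sets have a common splitting set: list them as $\langle z_k:k<\omega\rangle$ with each set repeated infinitely often, choose distinct numbers $a_0,b_0,a_1,b_1,\dots$ with $a_k,b_k\in z_k$, and let $S=\{a_k:k<\omega\}$. Now enumerate $[\omega]^\omega=\{x_\beta:\beta<\omega_1\}$ and let $S_\alpha$ split all $x_\beta$ with $\beta\le\alpha$. Then $x_\beta$ can be unsplit only by $S_\alpha$ with $\alpha<\beta$, countably many. Lemma 3 gives $\mathrm{Nt}(\omega^*)\le\omega_1$, and Lemma 2 gives equality.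

**After adding Cohen reals, $\mathrm{Nt}(\omega^*)=\omega_1$.** Assume GCH and $\mathrm{cf}\,\kappa>\omega$, $\kappa\ge\omega_1$, and force with $\mathrm{Fn}(\kappa\times\omega,2)$, the finite partial functions from $\kappa\times\omega$ to $2$. This adds Cohen reals $\langle S_\alpha:\alpha<\kappa\rangle$ and makes $\mathfrak c=\kappa$. An infinite $x$ in the extension lies in $V[\langle S_\alpha:\alpha\in C\rangle]$ for a countable $C\in V$. For $\alpha\notin C$, $S_\alpha$ is Cohen over this model, so it splits $x$: for each $m$ it is dense to put some $l\in x$, $l\ge m$, into $S_\alpha$, and also to keep some such $l$ out. So $x$ is unsplit by countably many $S_\alpha$, and $\mathrm{Nt}(\omega^*)=\omega_1$ by Lemmas 2 and 3. This is (B) for $\lambda=\omega_1$. The whole difficulty of (B) is to raise $\mathrm{Nt}(\omega^*)$ from $\omega_1$ to a prescribed $\lambda$ and no further.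

## Countable cofinality is impossible: proof of (A)

Suppose $\lambda=\mathrm{Nt}(\omega^*)=\sup_n\lambda_n$ with $\lambda_n<\lambda$, and let $\mathcal A$ be a $\lambda^{\mathrm{op}}$-like base. One would like to repeat Lemma 2: build a decreasing sequence whose $n$-th member has at least $\lambda_n$ supersets in $\mathcal A$, and pass to a pseudo-intersection. We know that $\mathcal A$ is not $\lambda_n^{\mathrm{op}}$-like, so *some* member of $\mathcal A$ has at least $\lambda_n$ supersets. But this does not suffice: the $n$-th witness must be found below the $(n-1)$-st, and a priori the witnesses could all be elsewhere. What helps is that $\omega^*$ looks the same inside every clopen set.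

**Lemma 4.** Let $\lambda=\mathrm{Nt}(\omega^*)$, let $\mathcal A$ be a base of $\omega^*$, and let $\omega\le\theta<\lambda$. Then for every infinite $x$ there is an infinite $y\subseteq x$ with $y^*$ contained in at least $\theta$ members of $\mathcal A$.

*Proof.* Suppose $x$ is a counterexample. Since $x^*$ is open, $\mathcal A_x=\{U\in\mathcal A:U\subseteq x^*\}$ is a base of $x^*$. Let $U\in\mathcal A_x$. Then $U$ contains $y^*$ for some infinite $y$; as $y\subseteq^*x$, we may replace $y$ by $y\cap x$ and assume $y\subseteq x$. Every superset of $U$ in $\mathcal A$ is a superset of $y^*$, so there are fewer than $\theta$ of them. Thus $\mathcal A_x$ is a $\theta^{\mathrm{op}}$-like base of $x^*$, and $\mathrm{Nt}(\omega^*)=\mathrm{Nt}(x^*)\le\theta<\lambda$, a contradiction. $\square$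

*Proof of (A).* Let $\lambda=\mathrm{Nt}(\omega^*)$ and let $\mathcal A$ be a $\lambda^{\mathrm{op}}$-like base. By Lemma 2, $\lambda>\omega$. Suppose $\mathrm{cf}\,\lambda=\omega$. Then $\lambda$ is a limit cardinal and $\lambda=\sup_n\lambda_n$ with $\omega\le\lambda_n<\lambda$. By Lemma 4, applied repeatedly, choose infinite $x_0\supseteq x_1\supseteq\cdots$ with $x_n^*$ contained in at least $\lambda_n$ members of $\mathcal A$. Let $x$ be an infinite pseudo-intersection. Since $x^*\subseteq x_n^*$, the set $x^*$ is contained in at least $\lambda_n$ members of $\mathcal A$ for every $n$, hence in at least $\lambda$. By Lemma 1, $\mathcal A$ is not $\lambda^{\mathrm{op}}$-like, a contradiction. $\square$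

## Ultrafilters of small and of full character

For lower bounds on $\mathrm{Nt}(\omega^*)$ an arbitrary base must be handled. We do this in two ways, according to whether $\mathfrak u<\mathfrak c$ or $\mathfrak u=\mathfrak c$. The first case needs a point of character $\mathfrak c$ tied to a point of small character.

**Lemma 5 (Pospíšil).** There is $e\in\omega^*$ with $\chi(e)=\mathfrak c$.

*Proof.* Recall that there is an independent family $\{I_\alpha:\alpha<\mathfrak c\}$ of subsets of a countable set: all finite Boolean combinations are infinite. (On the countable set of pairs $(F,\mathcal S)$ with $F\in[\omega]^{<\omega}$ and $\mathcal S\subseteq\mathcal P(F)$, put $X_A=\{(F,\mathcal S):A\cap F\in\mathcal S\}$ for $A\subseteq\omega$. Given distinct $A_1,\dots,A_k,B_1,\dots,B_m$, infinitely many $F$ have all traces $A_j\cap F$, $B_l\cap F$ distinct, and then $(F,\{A_1\cap F,\dots,A_k\cap F\})$ is in every $X_{A_j}$ and in no $X_{B_l}$.)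

Consider the cofinite sets, the $I_\alpha$, and all $\omega\setminus X$ such that $X\subseteq^*I_\alpha$ for infinitely many $\alpha$. We check that finite intersections are infinite. Given $I_{\alpha_1},\dots,I_{\alpha_k}$ and $X_1,\dots,X_m$ as above, pick $\beta_l\notin\{\alpha_1,\dots,\alpha_k\}$ with $X_l\subseteq^*I_{\beta_l}$. Then
$$\bigcap_jI_{\alpha_j}\setminus\bigcup_lX_l\ \supseteq^*\ \bigcap_jI_{\alpha_j}\cap\bigcap_l(\omega\setminus I_{\beta_l}),$$
which is infinite by independence; intersecting with a cofinite set changes nothing. Let $e$ be an ultrafilter containing all these sets. Suppose fewer than $\mathfrak c$ elements of $e$ generate $e$ mod finite. Each of the $\mathfrak c$ sets $I_\alpha\in e$ almost contains a generator, so some generator $b$ satisfies $b\subseteq^*I_\alpha$ for infinitely many $\alpha$ (otherwise fewer than $\mathfrak c$ indices would be served). Then $\omega\setminus b\in e$, contradicting $b\in e$. $\square$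

**Setting for Lemma 6.** Let $p\in\omega^*$, let $\{a_n:n<\omega\}$ be a partition of $\omega$ into infinite sets, $\pi_n:\omega\to a_n$ bijections, and $p_{(n)}=\{x\subseteq\omega:\pi_n^{-1}[x]\in p\}$. So $p_{(n)}$ is a copy of $p$ on $a_n$, a nonprincipal ultrafilter containing $a_n$. For $e\in\omega^*$ let
$$q=\{x\subseteq\omega:\{n:x\in p_{(n)}\}\in e\}.$$
Then $q$ is a nonprincipal ultrafilter: closure under supersets and intersections and the ultrafilter dichotomy pass from the $p_{(n)}$ and $e$ to $q$, and a finite set is in no $p_{(n)}$.

**Lemma 6.** In this setting: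

1. There is $e\in\omega^*$ such that $\chi(q)=\mathfrak c$. Hence every base of $\omega^*$ has at least $\mathfrak c$ members containing $q$.
2. If $\chi(p)<\mathfrak c$, then $\mathrm{Nt}(\omega^*)\ge\mathfrak c$.

*Proof.* (1) Take $e$ from Lemma 5. Suppose $\{y_\xi:\xi<\tau\}\subseteq q$ generates $q$ mod finite, and let $E_\xi=\{n:y_\xi\in p_{(n)}\}\in e$. We show that the $E_\xi$ generate $e$. Let $E\in e$. Since $a_n\in p_{(n)}$, the set $\bigcup_{n\in E}a_n$ is in $q$, so $y_\xi\subseteq^*\bigcup_{n\in E}a_n$ for some $\xi$. If $n\in E_\xi$, then $y_\xi\cap a_n\in p_{(n)}$ is infinite, so it meets $\bigcup_{m\in E}a_m$, and $n\in E$ because the $a_m$ are disjoint. Thus $E_\xi\subseteq E$. So $\tau\ge\chi(e)=\mathfrak c$, and therefore $\chi(q)=\mathfrak c$. The members of a base that contain $q$ form a local base at $q$, so there are at least $\mathfrak c$ of them.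

(2) Let $\rho=\chi(p)$, and take $e$ and $q$ from (1). Choose at most $\rho$ sets generating $p$ mod finite, and let $\mathcal P$ consist of their images under all the $\pi_n$. Then $\mathcal P$ has at most $\rho\cdot\omega=\rho$ members, all infinite, and every $x\in q$ almost contains some $b\in\mathcal P$: take $n$ with $x\in p_{(n)}$ and a generator $g\subseteq^*\pi_n^{-1}[x]$, so that $\pi_n[g]\subseteq^*x$.

Let $\mathcal A$ be any base and $\rho\le\theta<\mathfrak c$. At least $\mathfrak c$ members of $\mathcal A$ contain $q$, and each of them contains $b^*$ for some $b\in\mathcal P$. If each $b^*$ lay in at most $\theta$ members of $\mathcal A$, we would count at most $\rho\cdot\theta<\mathfrak c$ members. So some $b^*$ lies in more than $\theta$ members, and by Lemma 1, $\mathcal A$ is not $\theta^{\mathrm{op}}$-like. Hence $\mathrm{Nt}(\omega^*)>\theta$ for all $\theta\in[\rho,\mathfrak c)$, so $\mathrm{Nt}(\omega^*)\ge\mathfrak c$. $\square$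

If $\mathfrak u=\mathfrak c$, every point lies in so many members of a base that the base can be cut into many disjoint finite covers, and each finite cover is coded by a function on $\omega$ with finite range.

**Lemma 7.** If $\mathfrak u=\mathfrak c$ and $\mathcal A$ is a base of $\omega^*$, there are pairwise disjoint finite $F_\alpha\subseteq\mathcal A$ ($\alpha<\mathfrak c$), each covering $\omega^*$. If $F=\{U_0,\dots,U_{n-1}\}$ is a finite open cover of $\omega^*$, there is $f:\omega\to n$ with $(f^{-1}\{k\})^*\subseteq U_k$ for all $k<n$.

*Proof.* Let $\alpha<\mathfrak c$ and suppose the $F_\beta$, $\beta<\alpha$, are chosen. Then $\mathcal U=\bigcup_{\beta<\alpha}F_\beta$ has size $<\mathfrak c$. If some $p$ were not in $\bigcup(\mathcal A\setminus\mathcal U)$, all members of $\mathcal A$ containing $p$ would be in $\mathcal U$, so $\chi(p)<\mathfrak c=\mathfrak u$, a contradiction. So $\mathcal A\setminus\mathcal U$ covers $\omega^*$. Let $F_\alpha$ be a finite subcover.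

For the second part, by compactness there are $b_0,\dots,b_{m-1}\subseteq\omega$ with $\bigcup_lb_l^*=\omega^*$ and $b_l^*\subseteq U_{k(l)}$. Then $\bigcup_lb_l$ is cofinite. Put $f(j)=k(l)$ for the least $l$ with $j\in b_l$, and $f(j)=0$ for the finitely many other $j$. Then $f^{-1}\{k\}\subseteq^*\bigcup\{b_l:k(l)=k\}$, so $(f^{-1}\{k\})^*\subseteq U_k$. $\square$

The use of Lemma 7 is this. If an infinite set $x$ is such that $f_\alpha$, the function coding $F_\alpha$, is almost constant on $x$ for $\mu$ many $\alpha$, then $x^*$ lies in $\mu$ distinct members of $\mathcal A$. *It does not matter which constant values occur.* So to bound $\mathrm{Nt}(\omega^*)$ from below we should add sets $x$ on which many prescribed functions are almost constant.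

## Adding pseudo-intersections, and two ways to add too much

**Definition.** Let $p$ be a filter in a Boolean subalgebra of $\mathcal P(\omega)$ that contains the finite sets, with all elements of $p$ infinite. Let $M(p)=\{(s,a):s\in[\omega]^{<\omega},\ a\in p\}$, ordered by $(t,b)\le(s,a)$ iff $s\subseteq t$, $b\subseteq a$ and $t\setminus s\subseteq a$.

Smaller conditions are stronger. A poset is *$\sigma$-centered* if it is a union of countably many pieces such that any finitely many elements of one piece have a common lower bound.

**Lemma 8.** $M(p)$ is $\sigma$-centered. If $G$ is generic and $x=\bigcup\{s:(s,a)\in G\}$, then $x$ is infinite and $x\subseteq^*a$ for all $a\in p$. Finite support products of $\sigma$-centered posets are ccc.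

*Proof.* The conditions $(s,a_1),\dots,(s,a_k)$ have the common lower bound $(s,a_1\cap\dots\cap a_k)$, and there are countably many $s$.

For $m<\omega$ it is dense that $s$ has an element $\ge m$: pass from $(s,a)$ to $(s\cup\{j\},a)$ with $j\in a$, $j\ge m$. So $x$ is infinite. For $a\in p$ it is dense that the second coordinate is a subset of $a$: pass from $(s,c)$ to $(s,c\cap a)$. Let $(t,b)\in G$ with $b\subseteq a$. If $l\in x$, say $l\in s$ with $(s,c)\in G$, let $(s',c')\in G$ be below both. Then $l\in s'$, and $s'\setminus t\subseteq b\subseteq a$. So $x\subseteq t\cup a$.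

For the last claim, given uncountably many conditions in the product, pass to uncountably many whose supports form a $\Delta$-system with finite root $R$. For each coordinate in $R$ fix a decomposition of that factor into countably many centered pieces. As there are countably many choices of one piece for each coordinate in $R$, two of the conditions use the same piece at every coordinate in $R$. They are compatible at those coordinates, and off $R$ their supports are disjoint, so they are compatible. $\square$

Start with the Cohen extension $V_0$ of the example after Lemma 3, with $\mathfrak c=\kappa$.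

**First attempt: use a full ultrafilter.** Force over $V_0$ with $M(p)$ for a nonprincipal ultrafilter $p$ on $\omega$. Every $f\in V_0$ of finite range is almost constant on the generic $x$, since exactly one $f^{-1}\{n\}$ is in $p$. This is as good as possible for lower bounds. But for every $\alpha<\kappa$, one of $S_\alpha,\omega\setminus S_\alpha$ is in $p$. So $x$ is unsplit by *all* the $S_\alpha$, and Lemma 3 applied to them says nothing for any $\lambda\le\kappa$. Iterating such forcings in a suitable way really does push $\mathrm{Nt}(\omega^*)$ up to $\mathfrak c^+$; this is how case (ii) of (D) will be proved.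

**Small algebras.** So we ask $x$ to decide only a few functions: those with index in a set $J$ with $|J|<\lambda$. Consider the algebra $B_J$ generated by the finite sets and the preimages $f_\xi^{-1}\{n\}$, $\xi\in J$, and an ultrafilter $p_J$ of this algebra. To see the effect, let $J=\{\xi\}$ and let $f_\xi$ be the characteristic function of the set $\mathrm{Ev}$ of even numbers. The algebra $B_J$ consists of the sets that are, up to a finite set, $\emptyset$, $\mathrm{Ev}$, $\omega\setminus\mathrm{Ev}$ or $\omega$. Say $p_J$ contains $\mathrm{Ev}$. The generic set satisfies $x\subseteq^*\mathrm{Ev}$, but every $S_\alpha$ still splits it: each $a\in p_J$ almost contains $\mathrm{Ev}$ and $S_\alpha$ splits $\mathrm{Ev}$, so elements of $x$ beyond any $m$ can be put inside $S_\alpha$, or outside. In general the poset $M(p_J)$ has size at most $|J|+\omega$, and we shall see that a poset of size less than a regular $\theta$ spoils fewer than $\theta$ of the $S_\alpha$.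

**Second attempt: all $J$ of size $<\lambda$, at every stage.** Let $\lambda$ be singular, say $\lambda=\aleph_{\omega_1}$, iterate, and try to prove by induction that every infinite $x$ is unsplit by fewer than $\lambda$ of the $S_\alpha$. At a successor step, the set of bad $\alpha$ for a new $x$ gets covered by fewer than $\lambda$ sets of bad $\alpha$ for old sets, each of size $<\lambda$ by induction. For singular $\lambda$ this gives no bound below $\lambda$: a union of $\omega_1$ sets of sizes $\aleph_\xi$, $\xi<\omega_1$, can have size $\aleph_{\omega_1}$. The induction hypothesis does not reproduce itself.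

**The remedy: regular thresholds that grow along the iteration.** Let the iteration have length $\nu=\mathrm{cf}\,\lambda$, and at stage $i$ use only $J$ with $|J|<\lambda_i$, where the $\lambda_i$ are *regular* and increase to $\lambda$. The statement "every infinite $x\in V_i$ is unsplit by fewer than $\lambda_i$ of the $S_\alpha$" can be carried through the induction. Since $\nu>\omega$, each real of the final model appears at some stage $i<\nu$, so it is unsplit by fewer than $\lambda_i\le\lambda$ of the $S_\alpha$. On the other hand every $\mu<\lambda$ is below $\lambda_i$ for large $i$, so sets $J$ of size $\mu$ are eventually treated.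

One more point needs care. We want $\mathfrak c=\kappa$ at the end, so only $\kappa$ many $J$ may be treated. If $\mathrm{cf}\,\kappa\le\mu$, then $\kappa$ has $\kappa^\mu>\kappa$ subsets of size $\mu$ by König's theorem. We therefore use only $J$ *bounded in $\kappa$*. Lemma 12 will show that bounded sets suffice.

## The iteration for (B)

Assume GCH, and let $\omega_1\le\lambda\le\kappa$ with $\nu:=\mathrm{cf}\,\lambda>\omega$ and $\mathrm{cf}\,\kappa>\omega$.

**Step 1: cardinal arithmetic.** This step fixes the thresholds and counts the sets $J$. Choose a nondecreasing sequence $\langle\lambda_i:i<\nu\rangle$ of regular uncountable cardinals: if $\lambda$ is regular, let $\lambda_i=\lambda$ for all $i$; if $\lambda$ is singular, let all $\lambda_i<\lambda$ and $\sup_i\lambda_i=\lambda$ (successor cardinals will do). In both cases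
$$\text{each }\mu<\lambda\text{ is }<\lambda_i\text{ for all large }i<\nu.\tag{2}$$
Let $\mathcal J_i\in V$ be the set of $J\subseteq\kappa$, $J \in V$, that are bounded in $\kappa$ and have $|J|<\lambda_i$. For $\delta<\kappa$ and an infinite cardinal $\mu<\lambda_i\le\kappa$, GCH gives $|\delta|^\mu\le(\max(|\delta|,\mu))^+\le\kappa$. There are at most $\kappa$ pairs $(\delta,\mu)$, so $|\mathcal J_i|\le\kappa$. Similarly $\kappa^\omega=\kappa$: since $\mathrm{cf}\,\kappa>\omega$, every function $\omega\to\kappa$ is bounded, and $|\delta|^\omega\le(\max(|\delta|,\omega))^+\le\kappa$ for $\delta<\kappa$.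

**Step 2: general facts on the iterations we use.** The purpose is to keep $\mathfrak c=\kappa$ at all stages and to locate reals. We state it so that it also serves for (D).

**Lemma 9.** Let $\kappa$ be an uncountable cardinal with $\kappa^\omega=\kappa$, let $i\le\kappa$ be an ordinal, and let $P_i$ be the $i$-th stage of a finite support iteration with $P_0=\mathrm{Fn}(\kappa\times\omega,2)$ and $P_{j+1}=P_j*\dot Q_j$, where each $\dot Q_j$ ($j<i$) is forced to be a ccc poset whose underlying set is a subset of $\kappa$. Then $P_i$ is ccc, has a dense subset $D_i$ of size $\le\kappa$, and forces $\mathfrak c=\kappa$. If $\mathrm{cf}\,i>\omega$, every real of $V_i$ is in $V_j$ for some $j<i$.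

Here $V_j=V[G_j]$, and $\langle S_\alpha:\alpha<\kappa\rangle$ are the Cohen reals added by $P_0$. A condition $p\in P_i$ consists of a component in $P_0$ and of names $p(j)$, $j<i$, with $p{\restriction}j\Vdash p(j)\in\dot Q_j$, where $p(j)$ is trivial for all $j$ outside a finite set, the support. Restrictions $p{\restriction}j$ keep the $P_0$-component, so $p{\restriction}j\in P_j$.

*Proof.* A finite support iteration of ccc posets is ccc, by a textbook theorem. Let $D_i$ be the set of $p\in P_i$ such that for every $j$ in the support, $p(j)$ is $\check\beta$ for some ordinal $\beta<\kappa$. As $|i|\le\kappa$ and supports are finite, $|D_i|\le\kappa$.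

Density is proved by induction on $i$, and $D_0=P_0$. For $(p,\dot q)\in P_{i+1}$, first extend $p$ to $p'$ forcing $\dot q=\check\beta$ for some $\beta<\kappa$, then extend $p'$ to $p''\in D_i$. Then $p''\Vdash\check\beta\in\dot Q_i$, so $(p'',\check\beta)\in D_{i+1}$, and it is below $(p,\dot q)$. If $i$ is a limit, any $p\in P_i$ has support bounded by some $j<i$; an extension of $p{\restriction}j$ in $D_j$, viewed as a condition in $P_i$, is in $D_i$ and below $p$.

Every subset of $\omega$ in $V_i$ has a nice name built from countably many antichains of $D_i$, which are countable. There are at most $\kappa^\omega=\kappa$ such names, so $V_i\models\mathfrak c\le\kappa$. As the $S_\alpha$ are distinct, $\mathfrak c\ge\kappa$. Finally let $\mathrm{cf}\,i>\omega$. A nice name for a real involves countably many conditions, each of finite support, so all supports are contained in some $j<i$, and the real is in $V_j$. $\square$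

Recall that ccc forcing preserves cardinals and cofinalities, so all $V_i$ agree with $V$ about these.

**Step 3: the posets $Q_i$.** This step adds the sets on which few functions are almost constant. Let $\langle P_i:i\le\nu\rangle$ be the finite support iteration with $P_0=\mathrm{Fn}(\kappa\times\omega,2)$ and $P_{i+1}=P_i*\dot Q_i$, where $\dot Q_i$ is defined as follows. Suppose $P_i$ is defined and is as in Lemma 9, so that $V_i\models\mathfrak c=\kappa$. Work in $V_i$ and fix an enumeration $\langle f_\xi^i:\xi<\kappa\rangle$ of all functions from $\omega$ to $\omega$ with finite range. For $J\in\mathcal J_i$ let $B_J^i$ be the Boolean algebra generated by the finite sets and the sets $(f_\xi^i)^{-1}\{n\}$, $\xi\in J$, $n<\omega$, and let $p_J^i$ be an ultrafilter of $B_J^i$ containing no finite set. (The cofinite sets form a filter in $B^i_J$; extend it to an ultrafilter.) Let $Q_i$ be the finite support product of all $M(p_J^i)$, $J\in\mathcal J_i$. It is ccc by Lemma 8. We have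
$$|M(p_J^i)|\le|J|+\omega<\lambda_i,\tag{3}$$
and, since $|\mathcal J_i|\le\kappa$, $|Q_i|\le\kappa$. Replace $Q_i$ by an isomorphic copy whose underlying set is a subset of $\kappa$ and let $\dot Q_i$ name this copy; in $V_i$ we continue to speak of $Q_i$ as the product. As $\nu\le\kappa$, Lemma 9 applies at every stage $i\le\nu$, so the recursion goes on.

Let $x_J^i\in V_{i+1}$ be the infinite set added by the $J$-th factor. For $\xi\in J$ the finitely many nonempty sets $(f_\xi^i)^{-1}\{n\}$ partition $\omega$, so exactly one of them is in $p_J^i$, and $x_J^i$ is almost contained in it by Lemma 8. Therefore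
$$f_\xi^i\text{ is almost constant on }x_J^i\text{ for every }\xi\in J.\tag{4}$$

The model for (B) is $V_\nu$. By Lemma 9, $V_\nu\models\mathfrak c=\kappa$, and $P_\nu$ is ccc. It remains to compute $\mathrm{Nt}(\omega^*)$ there.

## Few $S_\alpha$ are spoiled: $\mathrm{Nt}(\omega^*)\le\lambda$ in $V_\nu$

**Lemma 10.** For $i<\nu$, in $V_i$: every infinite $x\subseteq\omega$ is unsplit by fewer than $\lambda_i$ of the $S_\alpha$, $\alpha<\kappa$.

*Proof.* By induction on $i$.

**Step 1: $i=0$.** This was computed after Lemma 3: $x\in V[\langle S_\alpha:\alpha\in C\rangle]$ for a countable $C\in V$, and all $S_\alpha$ with $\alpha\notin C$ split $x$. So at most countably many do not, and $\lambda_0$ is uncountable.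

**Step 2: successors.** The aim is to cover the bad indices for a new $x$ by the bad indices of few old sets. Let $x\in V_{i+1}$ be infinite and work in $V_i$. A nice $Q_i$-name for $x$ involves countably many conditions, as $Q_i$ is ccc, each of finite support. So there is a countable $C\subseteq\mathcal J_i$ such that $x$ has a name for $Q_C$, the finite support product of the $M(p_J^i)$ with $J\in C$. Since $Q_i$ is the product of $Q_C$ and the finite support product of the other factors, the generic filter for $Q_i$ yields a generic filter $G_C$ for $Q_C$ over $V_i$, and $x\in V_i[G_C]$. Let $\dot x$ be a $Q_C$-name for $x$ that is forced to be an infinite subset of $\omega$; if necessary, change the name so that it denotes $\omega$ whenever the old name fails to denote such a set. By (3) each factor has size $<\lambda_i$; as $C$ is countable and $\lambda_i$ is regular uncountable, $|Q_C|<\lambda_i$.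

For $q\in Q_C$ let
$$x_q=\{l:\exists r\le q\ (r\in Q_C,\ r\Vdash l\in\dot x)\}\in V_i .$$
Then $q\Vdash\dot x\subseteq x_q$: if $l\in\dot x$ holds in an extension by a generic filter containing $q$, some $r$ in the filter forces it, and $r$ can be taken below $q$. As $\dot x$ is forced to be infinite, $x_q$ is infinite.

Suppose $S_\alpha$ does not split $x$. Then some $q\in G_C$ and some $m<\omega$, $\varepsilon<2$ satisfy $q\Vdash\dot x\cap S_\alpha^\varepsilon\subseteq m$. We claim $x_q\cap S_\alpha^\varepsilon\subseteq m$. If $l\ge m$ were in $x_q\cap S_\alpha^\varepsilon$, some $r\le q$ would force $l\in\dot x$, hence $l\in\dot x\cap S_\alpha^\varepsilon$ because $S_\alpha\in V_i$, which contradicts the choice of $q$. So $S_\alpha$ does not split $x_q$. Hence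
$$\{\alpha:S_\alpha\text{ does not split }x\}\subseteq\bigcup_{q\in Q_C}\{\alpha:S_\alpha\text{ does not split }x_q\}.$$
By the induction hypothesis the right side is, in $V_i$, a union of fewer than $\lambda_i$ sets of size $<\lambda_i$. As $\lambda_i$ is regular, it has size $<\lambda_i\le\lambda_{i+1}$. (This is where the second attempt above broke down.)

**Step 3: limits of uncountable cofinality.** No new reals appear. By Lemma 9, $x\in V_j$ for some $j<i$, so $x$ is unsplit by fewer than $\lambda_j\le\lambda_i$ of the $S_\alpha$.

**Step 4: limits of cofinality $\omega$.** Here new reals do appear, and we reflect a bad one to an earlier stage. Let $i=\sup_ni_n$ with $i_n<i$, and let $\theta=\lambda_i$. Suppose $x=\dot x[G_i]$ is infinite and $A=\{\alpha:S_\alpha\text{ does not split }x\}$ has size $\ge\theta$. For $\alpha\in A$ pick $p_\alpha\in G_i$, $m_\alpha<\omega$ and $\varepsilon_\alpha<2$ with $p_\alpha\Vdash\dot x\cap\dot S_\alpha^{\varepsilon_\alpha}\subseteq m_\alpha$. By finite supports there is $n_\alpha$ with $p_\alpha\in P_{i_{n_\alpha}}$. Since $\theta$ is regular uncountable, there are fixed $n,m,\varepsilon$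 and $A'\subseteq A$ with $|A'|\ge\theta$ such that $(n_\alpha,m_\alpha,\varepsilon_\alpha)=(n,m,\varepsilon)$ for $\alpha\in A'$. Let
$$y=\{l:\exists r\in P_i\ (r{\restriction}i_n\in G_{i_n}\text{ and }r\Vdash l\in\dot x)\}\in V_{i_n}.$$
If $l\in x$, some $r\in G_i$ forces $l\in\dot x$, and $r{\restriction}i_n\in G_{i_n}$. So $y\supseteq x$, and $y$ is infinite.

We claim $y\cap S_\alpha^\varepsilon\subseteq m$ for $\alpha\in A'$. Suppose $l\in y\cap S_\alpha^\varepsilon$ with $l\ge m$. Take $r$ witnessing $l\in y$. Both $r{\restriction}i_n$ and $p_\alpha$ are in $G_{i_n}$, and $S_\alpha\in V_0\subseteq V_{i_n}$, so there is $s\in G_{i_n}$ below $r{\restriction}i_n$ and $p_\alpha$ with $s\Vdash l\in\dot S_\alpha^\varepsilon$. Then $s^\frown r{\restriction}[i_n,i)$ is a condition below $r$ and below $p_\alpha$ that forces $l\in\dot x\cap\dot S_\alpha^\varepsilon$, while $p_\alpha$ forces $\dot x\cap\dot S_\alpha^\varepsilon\subseteq m$. This is a contradiction.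

So the infinite set $y\in V_{i_n}$ is unsplit by all $S_\alpha$ with $\alpha\in A'$, that is, by at least $\theta\ge\lambda_{i_n}$ of them; as cardinals are preserved, the same is true as counted in $V_{i_n}$. This contradicts the induction hypothesis. $\square$

**Lemma 11.** $V_\nu\models\mathrm{Nt}(\omega^*)\le\lambda$.

*Proof.* As $\mathrm{cf}\,\nu=\nu>\omega$, every real of $V_\nu$ lies in some $V_i$, $i<\nu$, by Lemma 9. By Lemma 10, each infinite $x\in V_\nu$ is unsplit by fewer than $\lambda_i\le\lambda$ of the $S_\alpha$, for some $i$. Since $\mathfrak c=\kappa$ in $V_\nu$, Lemma 3 applies. $\square$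

## Every base has a large family of supersets: $\mathrm{Nt}(\omega^*)\ge\lambda$ in $V_\nu$

Work in $V_\nu$. If $\mathfrak u<\mathfrak c$, Lemma 6(2) gives $\mathrm{Nt}(\omega^*)\ge\mathfrak c=\kappa\ge\lambda$. So assume $\mathfrak u=\mathfrak c=\kappa$. Let $\mathcal A$ be a base and $\mu<\lambda$ an infinite cardinal. We show that some $x^*$ with $x$ infinite is contained in at least $\mu$ members of $\mathcal A$. By Lemma 1, no base is then $\mu^{\mathrm{op}}$-like for any infinite $\mu<\lambda$, so $\mathrm{Nt}(\omega^*)\ge\lambda$.

**Step 1: coding the base.** We translate $\mathcal A$ into functions with finite range. Let $F_\alpha=\{U_{\alpha,k}:k<n_\alpha\}$, $\alpha<\kappa$, be the pairwise disjoint finite covers from Lemma 7, and $f_\alpha:\omega\to n_\alpha$ with $(f_\alpha^{-1}\{k\})^*\subseteq U_{\alpha,k}$ for all $k<n_\alpha$. Let $I_i=\{\alpha<\kappa:f_\alpha\in V_i\}$. These sets increase with $i<\nu$, and their union is $\kappa$ because each $f_\alpha$ appears at some stage $i<\nu$. For $\alpha\in I_i$ let $\xi_i(\alpha)$ be an index with $f_\alpha=f^i_{\xi_i(\alpha)}$.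

**Step 2: finding $\mu$ many indices in a bounded set.** This is what makes the restriction to bounded $J$ harmless.

**Lemma 12.** There are $i<\nu$ with $\mu<\lambda_i$ and $E\subseteq I_i$ with $|E|=\mu$ such that $\{\xi_i(\alpha):\alpha\in E\}$ is bounded in $\kappa$.

*Proof.* Suppose first that $\lambda=\kappa$ is regular. Then $\nu=\kappa>\mu$. Let $E$ be any subset of $\kappa$ of size $\mu$. As $\mu<\nu$ and $\nu$ is regular, $E\subseteq I_i$ for some $i$. The set $\{\xi_i(\alpha):\alpha\in E\}$ has size $\le\mu<\mathrm{cf}\,\kappa$, so it is bounded, and $\mu<\lambda=\lambda_i$.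

Otherwise $\lambda$ is singular or $\lambda<\kappa$. If $|I_i|\le\mu$ for all $i$, then $\kappa\le\nu\cdot\mu$. But if $\lambda$ is singular, then $\nu<\lambda$ and $\nu\mu<\lambda\le\kappa$; and if $\lambda<\kappa$, then $\nu\mu\le\lambda<\kappa$. Both are contradictions. So $|I_i|\ge\mu^+$ for some $i$, hence for all larger $i$, and by (2) we can take such an $i$ with $\mu<\lambda_i$.

If $\mu<\mathrm{cf}\,\kappa$, any $E\subseteq I_i$ of size $\mu$ works. If $\mu\ge\mathrm{cf}\,\kappa$, then $\kappa$ is singular, since $\mu<\lambda\le\kappa$. Write $\kappa=\sup_{\eta<\mathrm{cf}\,\kappa}\kappa_\eta$ with $\kappa_\eta<\kappa$. Then $I_i=\bigcup_\eta\{\alpha\in I_i:\xi_i(\alpha)<\kappa_\eta\}$ is a union of at most $\mu$ pieces and has size $\ge\mu^+$, so some piece has size $\ge\mu^+$. Choose $E$ inside it. $\square$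

**Step 3: catching the indices by a ground model set.** The posets were built from $J\in V$, while $E$ lives in $V_\nu$. Fix $i$ and $E$ as in Lemma 12 and $\delta<\kappa$ bounding the set $\{\xi_i(\alpha):\alpha\in E\}$. Enumerate this set in $V_\nu$ in length $\mu$. Since $P_\nu$ is ccc, each term of a name for the enumeration has only countably many possible values. So there is $J\in V$ with $|J|\le\mu$ in $V$ that covers the set. Replacing $J$ by $J\cap\delta$, we may take $J$ bounded in $\kappa$. As $\mu<\lambda_i$, we have $J\in\mathcal J_i$.

**Step 4: conclusion.** Let $x=x_J^i\in V_{i+1}\subseteq V_\nu$, an infinite set. By (4), for each $\alpha\in E$ the function $f_\alpha=f^i_{\xi_i(\alpha)}$ is almost constant on $x$, so there is $k_\alpha<n_\alpha$ with $x\subseteq^*f_\alpha^{-1}\{k_\alpha\}$. Thus $x^*\subseteq U_{\alpha,k_\alpha}\in F_\alpha$. The $F_\alpha$ are pairwise disjoint, so these are $\mu$ distinct members of $\mathcal A$. (Different $\alpha$ may have the same function $f_\alpha$; this does no harm, as it is the covers that are disjoint.) Hence $\mathrm{Nt}(\omega^*)\ge\lambda$. Together with Lemma 11, (B)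 is proved. $\square$

## The bound $\mathrm{cf}\,\mathrm{Nt}(\omega^*)\ge\mathfrak h$: proof of (C)

**Definition.** A set $D\subseteq[\omega]^\omega$ is *open* if $y\subseteq^*x\in D$ and $y\in[\omega]^\omega$ imply $y\in D$, and *dense* if every $x\in[\omega]^\omega$ has a subset in $D$. The cardinal $\mathfrak h$ is the least size of a family of dense open sets with empty intersection.

For example, for any $S\subseteq\omega$ the set of all infinite $x$ not split by $S$ is open, and it is dense because one of $x\cap S$, $x\setminus S$ is infinite.

Requiring only that the intersection not be dense gives the same cardinal. One direction is trivial. For the other, suppose the $D_i$ are dense open and $\bigcap_iD_i$ contains no infinite subset of $x$. Let $g:x\to\omega$ be a bijection and $E_i=\{g[y]:y\in D_i,\ y\subseteq x\}$. If $z\subseteq^*g[y]$ is infinite, then $g^{-1}[z]\subseteq^*y$, so $g^{-1}[z]\in D_i$ and $z\in E_i$; thus $E_i$ is open. It is dense because each infinite $g^{-1}[z]$ has a subset in $D_i$. And $z\in\bigcap_iE_i$ would give $g^{-1}[z]\in\bigcap_iD_i$. So $\bigcap_iE_i=\emptyset$.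

We use two facts. First, $\mathfrak h\ge\omega_1$: given dense open $D_n$, $n<\omega$, choose $x_0\supseteq x_1\supseteq\cdots$ with $x_n\in D_n$; an infinite pseudo-intersection lies in all $D_n$. Second, $\mathfrak h\le\mathfrak c$: for $z\in[\omega]^\omega$ the set $\{x\in[\omega]^\omega:z\not\subseteq^*x\}$ is open. It is dense: given $x$, either $z\not\subseteq^*x$ already, or one takes one of two infinite halves of $z\cap x$. No $x$ lies in all these sets, since $x$ is not in the one for $z=x$.

*Proof of (C).* Let $\lambda=\mathrm{Nt}(\omega^*)$ and let $\mathcal A$ be a $\lambda^{\mathrm{op}}$-like base.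

**Step 1: $\lambda$ singular.** We rerun the proof of (A) with $\mathrm{cf}\,\lambda$ many requirements in place of countably many. Suppose $\mathrm{cf}\,\lambda<\mathfrak h$, and let $\langle\lambda_i:i<\mathrm{cf}\,\lambda\rangle$ be infinite cardinals $<\lambda$ cofinal in $\lambda$. Let $D_i$ be the set of infinite $x$ with $x^*$ contained in at least $\lambda_i$ members of $\mathcal A$. It is open, since $y\subseteq^*x$ gives $y^*\subseteq x^*$, and it is dense by Lemma 4. As $\mathrm{cf}\,\lambda<\mathfrak h$, there is $x\in\bigcap_iD_i$. Then $x^*$ is contained in at least $\lambda$ members of $\mathcal A$, contradicting Lemma 1.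

**Step 2: $\lambda$ regular.** Now $\mathrm{cf}\,\lambda=\lambda$, so we must show $\lambda\ge\mathfrak h$; disjoint covers replace the thresholds. Suppose $\lambda<\mathfrak h\le\mathfrak c$. If $\mathfrak u<\mathfrak c$, Lemma 6(2) would give $\lambda\ge\mathfrak c$. So $\mathfrak u=\mathfrak c$, and Lemma 7 gives pairwise disjoint finite covers $F_\alpha\subseteq\mathcal A$, $\alpha<\lambda$. The sets
$$D_\alpha=\{x\in[\omega]^\omega:x^*\subseteq U\text{ for some }U\in F_\alpha\}$$
are open. They are dense: given an infinite $x$, some $U\in F_\alpha$ meets $x^*$, and then $y^*\subseteq U\cap x^*$ for some infinite $y\subseteq x$. As $\lambda<\mathfrak h$, there is $x\in\bigcap_{\alpha<\lambda}D_\alpha$. Then $x^*$ is contained in $\lambda$ distinct members of $\mathcal A$, contradicting Lemma 1.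

**Step 3: equality can hold.** Take the model of (B) for $\lambda=\aleph_{\omega_1}$ and $\kappa=\aleph_{\omega_1+1}$. There $\omega_1\le\mathfrak h\le\mathrm{cf}\,\mathrm{Nt}(\omega^*)=\omega_1$, and $\mathrm{Nt}(\omega^*)=\aleph_{\omega_1}$ is singular and $<\mathfrak c$. $\square$

## All pairs $(\mathrm{Nt}(\omega^*),\mathfrak c)$ over a GCH model: proof of (D)

**Step 1: only these pairs can occur.** Let a ccc extension satisfy $\mathrm{Nt}(\omega^*)=\lambda$ and $\mathfrak c=\kappa$. Cardinals and cofinalities are those of $V$. König's theorem gives $\mathrm{cf}\,\kappa>\omega$. By (A), $\mathrm{cf}\,\lambda>\omega$, hence $\lambda\ge\omega_1$. By (1), $\lambda\le\kappa^+$. If $\lambda\le\kappa$, we are in case (i). If $\lambda=\kappa^+$, then $\kappa\ne\omega_1$, because CH implies $\mathrm{Nt}(\omega^*)\le\omega_1$, as shown after Lemma 3. So $\kappa\ge\omega_2$, and we are in case (ii).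

**Step 2: case (i) occurs.** This is (B).

**Step 3: an iteration for case (ii).** Let $\mathrm{cf}\,\kappa>\omega$ and $\kappa\ge\omega_2$. We build, by the forcing of the first attempt, an ultrafilter such that many of its elements have a common pseudo-intersection. Choose a regular uncountable $\rho<\kappa$ with $\rho\ne\mathrm{cf}\,\kappa$: if $\mathrm{cf}\,\kappa\ne\omega_1$, take $\rho=\omega_1$; if $\mathrm{cf}\,\kappa=\omega_1$, then $\kappa\ge\omega_2$ is singular, so $\kappa>\omega_2$, and $\rho=\omega_2$ works.

Let $\langle P_i:i\le\rho\rangle$ be a finite support iteration with $P_0=\mathrm{Fn}(\kappa\times\omega,2)$. At stage $i$ force with $Q_i=M(p_i)$ where, in $V_i$, $p_i$ is a nonprincipal ultrafilter on $\omega$ with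
$$p_i\supseteq\bigcup_{j<i}p_j\cup\{x_j:j<i\},\tag{5}$$
and $x_j$ is the generic set added by $Q_j$.

Such a $p_i$ exists. For $i=0$ there is nothing to satisfy. For $i>0$ assume (5) at all earlier stages. For $j<k<i$ we have $x_j\in p_{j+1}\subseteq p_k$, so $x_k\subseteq^*x_j$ by Lemma 8. For $a\in p_j$ with $j\le k<i$ we have $a\in p_k$, so $x_k\subseteq^*a$. Given finitely many sets from the right side of (5), let $k<i$ be the largest index that occurs; then $x_k$ is almost contained in their intersection, which is therefore infinite. Since $p_0$ contains the cofinite sets, the right side of (5) extends to a nonprincipal ultrafilter.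

By Lemma 8, $M(p_i)$ is ccc. If $V_i\models\mathfrak c=\kappa$, then $|M(p_i)|\le\kappa$ there, so we can use a copy with underlying set contained in $\kappa$. As $\kappa^\omega=\kappa$ by GCH and $\mathrm{cf}\,\kappa>\omega$, and $\rho\le\kappa$, Lemma 9 applies at every stage: the iteration is ccc, $\mathfrak c=\kappa$ in every $V_i$ with $i\le\rho$, and every real of $V_\rho$ lies in some $V_i$, $i<\rho$. Hence $p=\bigcup_{i<\rho}p_i$ is a nonprincipal ultrafilter in $V_\rho$. Moreover $p\cap V_i=p_i$: if $a\in(p\cap V_i)\setminus p_i$, then $\omega\setminus a\in p_i\subseteq p$, which is impossible.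

**Step 4: many neighborhoods of one point appear at one stage.** In $V_\rho$, let $\mathcal A$ be a base of $\omega^*$. Apply Lemma 6(1) to $p$, with a partition $\langle a_n\rangle_n$ and bijections $\langle\pi_n\rangle_n$ taken in $V$, to obtain $q$. Since $\mathfrak c=\kappa$, there are distinct $U_\alpha\in\mathcal A$ ($\alpha<\kappa$) containing $q$. Choose $y_\alpha\in q$ with $y_\alpha^*\subseteq U_\alpha$. The sets $T_i=\{\alpha<\kappa:y_\alpha\in V_i\}$ increase with $i<\rho$ and have union $\kappa$.

We claim that $|T_i|=\kappa$ for some $i$. Suppose all $|T_i|<\kappa$. If the sizes were bounded by some cardinal $\mu<\kappa$, then $\kappa\le\rho\cdot\mu<\kappa$, since $\rho<\kappa$. So the sizes $|T_i|$ are unbounded in $\kappa$. They form a nondecreasing sequence of regular length $\rho$, so $\mathrm{cf}\,\kappa=\rho$, a contradiction.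

**Step 5: one set below $\kappa$ members of $\mathcal A$.** Fix $i$ with $|T_i|=\kappa$. For each $\alpha\in T_i$ choose $n$ with $y_\alpha\in p_{(n)}$, which exists because $y_\alpha\in q$. As $\mathrm{cf}\,\kappa>\omega$, one $n$ serves for $\kappa$ many $\alpha$. For these, $\pi_n^{-1}[y_\alpha]\in p\cap V_i=p_i$, because $\pi_n\in V$ and $y_\alpha\in V_i$. So $x_i\subseteq^*\pi_n^{-1}[y_\alpha]$, that is, $\pi_n[x_i]\subseteq^*y_\alpha$. Thus $(\pi_n[x_i])^*\subseteq y_\alpha^*\subseteq U_\alpha$ for $\kappa$ many $\alpha$, and $(\pi_n[x_i])^*$ is contained in $\kappa$ members of $\mathcal A$. By Lemma 1, $\mathcal A$ is not $\kappa^{\mathrm{op}}$-like, and a fortiori not $\theta^{\mathrm{op}}$-like for any $\theta\le\kappa$. As $\mathcal A$ was arbitrary, $\mathrm{Nt}(\omega^*)>\kappa=\mathfrak c$. With (1), $\mathrm{Nt}(\omega^*)=\kappa^+=\lambda$. $\square$
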